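\title{Attracting Fatou components of the form $\mathbb{C}\times X$ for automorphisms of $\mathbb{C}^2$}

\begin{abstract}
We show that a non-recurrent attracting invariant Fatou component of a holomorphic automorphism of $\mathbb{C}^2$ need not be biholomorphic to $\mathbb{C}^2$ or to $\mathbb{C}\times\mathbb{C}^*$. For every weighted homogeneous polynomial $f$ in two variables that is not a proper power, we construct an automorphism with such a component on which it is conjugate to the translation $(s,\xi)\mapsto(s+1,\xi)$ of $\mathbb{C}\times X$, where $X$ is the curve $\{f=1\}$. An explicit composition of five elementary automorphisms realizes $X=\{x^3+y^3=1\}$. Every free group of finite rank occurs as the fundamental group of such a component, and uncountably many biholomorphism types occur.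
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The question}

Let $F$ be a holomorphic automorphism of $\mathbb{C}^2$. The iterates of $F$ are \emph{normal} on an open set $D$ if every subsequence of $(F^n)_{n\ge0}$ has a further subsequence that either converges uniformly on compact subsets of $D$ or diverges to infinity uniformly on compact subsets of $D$. The \emph{Fatou set} of $F$ consists of the points that have a neighborhood on which the iterates are normal, and a \emph{Fatou component} is a connected component of the Fatou set. A Fatou component $V$ is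
\begin{itemize}
\item \emph{invariant} if $F(V)=V$;
\item \emph{non-recurrent} if $\omega_F(V)\cap V=\emptyset$, where $\omega_F(V)$ is the set of all accumulation points of orbits $(F^n(q))_n$ with $q\in V$;
\item \emph{attracting} if there is a point $p\in\overline V$ such that every orbit starting in $V$ converges to $p$.
\end{itemize}
If $V$ is attracting, then $\omega_F(V)=\{p\}$ and $F(p)=\lim F^{n+1}(q)=p$. So an attracting component is non-recurrent exactly when the fixed point $p$ lies on its boundary. The one-variable prototype is the map $t\mapsto t/(1+t)$: in the coordinate $u=1/t$ it is the translation $u\mapsto u+1$, and orbits converge to the fixed point $u=\infty$ from one side only.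

The following is known. By a theorem of Ueda, every non-recurrent attracting invariant Fatou component of a \emph{polynomial} automorphism of $\mathbb{C}^2$ is biholomorphic to $\mathbb{C}^2$, and it has coordinates that conjugate $F$ to $(z,w)\mapsto(z+1,w)$. Bracci, Raissy and Stens\o nes constructed automorphisms of $\mathbb{C}^2$ with such a component biholomorphic to $\mathbb{C}\times\mathbb{C}^*$. For the components produced by their construction, and by the related construction of periodic cycles of such components, $F$ is conjugate to $(z,w)\mapsto(z+1,w)$ by a biholomorphism onto $\mathbb{C}\times\mathbb{C}^*$; for arbitrary components biholomorphic to $\mathbb{C}\times\mathbb{C}^*$ this is not known. We answer the following question from \cite{Reppekus}.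

\begin{quote}
\emph{Is every non-recurrent attracting invariant Fatou component $V$ of an automorphism $F$ of $\mathbb{C}^2$ biholomorphic to $\mathbb{C}^2$ or to $\mathbb{C}\times\mathbb{C}^*$? Does every such $V$ admit a biholomorphism onto one of these two domains that conjugates $F|_V$ to $(z,w)\mapsto(z+1,w)$?}
\end{quote}

Both domains have the form $\mathbb{C}\times X$, and $X=\mathbb{C}$, $X=\mathbb{C}^*$ are precisely the noncompact Riemann surfaces whose universal covering is $\mathbb{C}$. One might guess that nothing else can occur: $V$ is swept out by pulling back small regions near $p$ under higher and higher iterates, and such a process seems to leave no room for a \emph{hyperbolic} factor, that is, a Riemann surface whose universal covering is the disc. But the pullbacks stretch only the direction of translation. We shall see that the second factor can be made to record the direction from which an orbit approaches $p$, and that the space of available directions can be prescribed.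

\subsection{Results}

The answer to both questions is no.

\begin{theorem}\label{thm:answer}
Let $\omega=e^{2\pi i/3}$ and $l_j=x-\omega^jy$ for $j=0,1,2$. For $z=(x,y)$ put
\[
S_j(z)=z-\tfrac19\,l_j(z)^4\,(1,\omega^{2j}),\qquad O_1(x,y)=(xe^{-5y^3/3},y),\qquad O_2(x,y)=(x,ye^{-5x^3/3}).
\]
Then $F=S_0\circ S_1\circ S_2\circ O_1\circ O_2$ is an automorphism of $\mathbb{C}^2$ with a non-recurrent attracting invariant Fatou component $V$ biholomorphic to $\mathbb{C}\times\{x^3+y^3=1\}$. This $V$ is biholomorphic neither to $\mathbb{C}^2$ nor to $\mathbb{C}\times\mathbb{C}^*$; in particular it admits no conjugation as in the question.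
\end{theorem}

The curve $\{x^3+y^3=1\}$ is the smooth plane cubic $\{x^3+y^3=w^3\}\subset\mathbb{P}^2$ with its three points at infinity removed. Theorem~\ref{thm:answer} is one case of a general construction, whose data we fix for the whole paper.

Let $\alpha,\beta\ge1$ be coprime integers and let $\mathbb{C}^*$ act on $\mathbb{C}^2$ by
\[
t\cdot(x,y)=(t^\alpha x,t^\beta y).
\]
Let $f\in\mathbb{C}[x,y]$, $f\not\equiv0$, be weighted homogeneous of degree $d\ge1$, that is, $f(t\cdot z)=t^df(z)$, and assume that $f$ is not a \emph{proper power}, that is, not of the form $c\,g^k$ with $c\in\mathbb{C}$, $g\in\mathbb{C}[x,y]$, $k\ge2$. Put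
\[
X=\{f=1\}\subset\mathbb{C}^2 .
\]
On the neighborhood $\{|f|<1\}$ of the origin define the \emph{model map}
\[
M(z)=\tau(z)\cdot z,\qquad \tau=(1-f)^{1/d},
\]
with the principal branch of the root, so that $\tau(0)=1$. Fix an integer $m$ with
\begin{equation}\label{eq:m}
m\min(\alpha,\beta)\ge d+1+\max(\alpha,\beta),
\end{equation}
which forces $m\ge2$, and consider automorphisms $F$ of $\mathbb{C}^2$ with
\begin{equation}\label{eq:jet}
F(z)=M(z)+O(|z|^m)\qquad(z\to0).
\end{equation}
Since $f(0)=0$, we have $M(z)=z+O(|z|^2)$, so $F(0)=0$ and $DF_0=\mathrm{id}$. For $\alpha=\beta=1$ and $m=d+2$, condition \eqref{eq:jet} reads $F(z)=z-\frac1df(z)z+O(|z|^{d+2})$.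

\begin{theorem}\label{thm:structure}
The set $X$ is a smooth connected affine curve. If the automorphism $F$ satisfies \eqref{eq:jet}, then $F$ has a non-recurrent attracting invariant Fatou component $V$, with all orbits converging to $0\in\partial V$, and there is a biholomorphism $(\sigma,\Phi)\colon V\to\mathbb{C}\times X$ that conjugates $F|_V$ to $(s,\xi)\mapsto(s+1,\xi)$.
\end{theorem}

\begin{theorem}\label{thm:existence}
For every $f$ as above there is an automorphism of $\mathbb{C}^2$ that satisfies \eqref{eq:jet}.
\end{theorem}

\begin{corollary}\label{cor:many}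
\begin{itemize}
\item[(i)] For every $r\ge0$ there is an automorphism of $\mathbb{C}^2$ with a non-recurrent attracting invariant Fatou component $V\cong\mathbb{C}\times\{y^2=x^{r+1}+1\}$, and $\pi_1(V)$ is free of rank $r$.
\item[(ii)] Uncountably many pairwise non-biholomorphic complex surfaces occur as non-recurrent attracting invariant Fatou components of automorphisms of $\mathbb{C}^2$.
\end{itemize}
\end{corollary}

We do not claim that every non-recurrent attracting invariant component has the form $\mathbb{C}\times X$, and we do not decide whether every such component that \emph{is} biholomorphic to $\mathbb{C}^2$ or $\mathbb{C}\times\mathbb{C}^*$ admits the conjugation.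

Throughout, $|\cdot|$ is the Euclidean norm, $B(q,r)$ is the open Euclidean ball, $H_R=\{u\in\mathbb{C}:\operatorname{Re}u>R\}$, and $\mu_k$ is the group of $k$-th roots of unity. Roots of numbers in $\mathbb{C}\setminus(-\infty,0]$ are principal unless we say otherwise.

\section{The model map and the curve $X$}\label{sec:model}

\subsection{The homogeneous case by hand}\label{sub:hand}

Let $\alpha=\beta=1$. Then $M(z)=(1-f(z))^{1/d}z$ preserves every complex line through the origin. It fixes the lines contained in $\{f=0\}$ pointwise. Any other line is spanned by a point $\zeta\in X$, and on it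
\[
M(t\zeta)=t(1-t^d)^{1/d}\,\zeta .
\]
In terms of $u=1/f(t\zeta)=t^{-d}$ this becomes
\begin{equation}\label{eq:modelu}
u\longmapsto u'=\frac{u}{1-1/u}=u+1+\frac1{u-1}.
\end{equation}
If $\operatorname{Re}u>1$, then $\operatorname{Re}\frac1{u-1}>0$, so the real part grows by more than $1$ at each step; the iterates satisfy $u_{n+1}-u_n\to1$ and $u_n/n\to1$. The region $\{\operatorname{Re}t^{-d}>1\}$ of the line consists of $d$ \emph{petals} $\{u^{-1/d}\epsilon\zeta:u\in H_1\}$, $\epsilon\in\mu_d$. The points $\epsilon\zeta$ are exactly the points of $X$ on the line, so \emph{the petals of all lines together are parametrized by $X$}. Each petal is mapped into itself: for $u\in H_1$ the numbers $u$ and $1-1/u$ lie in the right half plane, so $\arg u'=\arg u-\arg(1-1/u)$ holds for principal arguments, and $(1-1/u)^{1/d}u^{-1/d}=u'^{-1/d}$. Thus $M^n(u^{-1/d}\zeta)=u_n^{-1/d}\zeta$, and the label of the petal is recovered from the orbit by rescaling: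
\[
n^{1/d}M^n(u^{-1/d}\zeta)=(n/u_n)^{1/d}\zeta\longrightarrow\zeta .
\]
So on the region $\{\operatorname{Re}(1/f)>1\}\cong H_1\times X$ the model map is almost a translation in the first factor and the identity in the second.

For $f=x$ the curve $X$ is a line, and for $f=xy$ it is a copy of $\mathbb{C}^*$; by Theorems~\ref{thm:structure} and \ref{thm:existence} these two polynomials produce the two domains in the question. For $f=x^3+y^3$ three lines are fixed, and $X$ maps onto the space $\mathbb{P}^1\setminus\{3\text{ points}\}$ of the remaining lines; this is the source of hyperbolicity. For the proper power $f=x^2$ the curve $X=\{x=\pm1\}$ and the region $H_1\times X$ are disconnected.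

The map $M$ is only local. For an automorphism $F$ that is close to $M$ one expects the backward iterates to stretch the half plane to $\mathbb{C}$ and to leave $X$ alone. Four steps make this precise.
\begin{enumerate}
\item An automorphism with the jet of $M$ exists (Section~\ref{sec:jets}).
\item The map $F$ no longer preserves the lines, but along orbits that stay away from $\{f=0\}$ the drift is summable. These orbits form an open connected invariant set $\Omega$, on which the rescaled iterates converge to an invariant map $\Phi\colon\Omega\to X$ (Section~\ref{sec:omega}).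
\item The set $\Omega$ is a full Fatou component (Section~\ref{sec:component}). This is the key step. Near $\{f=0\}$ the error in \eqref{eq:jet} dominates $M-\mathrm{id}$, so the hypotheses say nothing directly about orbits there, and the Fatou component might a priori be larger than $\Omega$ and of a different type.
\item On the fibers of $\Phi$ there is a coordinate that conjugates $F$ to a translation (Section~\ref{sec:coordinate}).
\end{enumerate}

\subsection{The curve $X$}

We return to arbitrary weights; the orbits of the $\mathbb{C}^*$-action replace the lines.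

\begin{lemma}\label{lem:X}
The curve $X$ is smooth, connected and unbounded.
\end{lemma}

\begin{proof}
Differentiating $f(t\cdot z)=t^df(z)$ at $t=1$ gives $\alpha xf_x+\beta yf_y=d\,f$, which equals $d\ne0$ on $X$. So the gradient of $f$ does not vanish on $X$, and $X$ is smooth.

For connectedness we show that $k$ components produce a $k$-th root of $f$. Let $W=\mathbb{C}^2\setminus\{f=0\}$. It is connected, because the complex line through two points of $W$ meets $\{f=0\}$ in a finite set. Every $z_0\in W$ has the form $t_0\cdot\zeta_0$ with $\zeta_0\in X$, where $t_0$ is any $d$-th root of $f(z_0)$. Let $t(z)$ be the holomorphic branch of $f^{1/d}$ on a small ball about $z_0$ with $t(z_0)=t_0$. The continuous map $z\mapsto t(z)^{-1}\cdot z$ sends the ball into the component of $X$ that contains $\zeta_0$. Hence $\mathbb{C}^*\cdot X'$ is open in $W$ for every component $X'$ of $X$.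

The group $\mu_d$ acts on $X$ and permutes its components. If $t\cdot\zeta=t'\cdot\zeta'$ with $\zeta,\zeta'\in X$, then applying $f$ gives $\epsilon=t/t'\in\mu_d$, and $\zeta'=\epsilon\cdot\zeta$. So for two components $X',X''$, either $\mathbb{C}^*\cdot X'$ and $\mathbb{C}^*\cdot X''$ are disjoint, or $X''=\epsilon\cdot X'$ for some $\epsilon\in\mu_d$ and the two sets coincide. These open sets cover the connected set $W$, so each of them equals $W$, and $\mu_d$ permutes the components transitively. Fix a component $X'$. Its stabilizer is $\mu_e$ for some divisor $e$ of $d$, and $X$ has $k=d/e$ components. For $z=t\cdot\zeta\in W$ with $\zeta\in X'$ the number $t$ is determined up to the stabilizer, so $g(z)=t^e$ is well defined, and $g^k=f$. Locally $g=t(z)^e$ with a branch as above, so $g$ is holomorphic on $W$. Since $|g|=|f|^{1/k}$, the function $g$ is locally bounded near $\{f=0\}$ and extends to an entire function by Riemann's extension theorem; it has polynomial growth, so it is a polynomial. As $f$ is not a proper power, $k=1$.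

If $X$ were bounded, it would be a compact connected Riemann surface on which $x$ and $y$ are holomorphic, hence constant, which is absurd.
\end{proof}

This is the only place where the assumption on proper powers is used directly. It cannot be dropped here: if $f=c\,g^k$ with $k\ge2$, then $X$ is the disjoint union of $k$ nonempty level sets of $g$.

\subsection{Size, direction and petal coordinates}\label{sub:notation}

We describe a point $z\ne0$ by its size and its direction, both adapted to the action. The \emph{size} is
\[
N(z)=\max\bigl(|x|^{1/\alpha},|y|^{1/\beta}\bigr),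
\]
a continuous function with $N(t\cdot z)=|t|N(z)$ and compact sublevel sets. The \emph{direction} is the holomorphic surjection
\[
h\colon\mathbb{C}^2\setminus\{0\}\to\mathbb{P}^1,\qquad h(x,y)=[x^\beta:y^\alpha].
\]
It is invariant under the action, and its fibers are exactly the orbits. Indeed, the punctured axes are both orbits and fibers. If $(x,y)$ with $xy\ne0$ and $(\lambda x,\nu y)$ lie in one fiber, then $\lambda^\beta=\nu^\alpha$; choose integers $p,q$ with $\alpha p+\beta q=1$ and put $t=\lambda^p\nu^q$. Then $t^\alpha=\lambda^{\alpha p}\lambda^{\beta q}=\lambda$ and $t^\beta=\nu^{\alpha p}\nu^{\beta q}=\nu$. We write $\operatorname{dist}$ for the chordal metric on $\mathbb{P}^1$.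

The function $|f|/N^d$ is invariant under the action, so
\[
|f|/N^d=\rho\circ h
\]
for a function $\rho\colon\mathbb{P}^1\to[0,\infty)$. It is continuous, because $h$ restricts to a continuous surjection from the compact set $\{N=1\}$ onto $\mathbb{P}^1$, and such a map is a quotient map. The set
\[
Z=\{\rho=0\}
\]
of directions in which $f$ vanishes is finite: every orbit other than the punctured axis $\{x=0\}$ meets $\{x=1\}$, and the polynomial $f(1,y)$ has finitely many zeros, since otherwise $f$ would vanish on $\{x\ne0\}$. An orbit meets $X$ if and only if $f\ne0$ on it, so $h(X)=\mathbb{P}^1\setminus Z$.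

The parametrization by petals becomes the map
\[
\kappa\colon H_0\times X\to\{z:f(z)\ne0,\ \operatorname{Re}(1/f(z))>0\},\qquad\kappa(u,\zeta)=u^{-1/d}\cdot\zeta .
\]
It satisfies $1/f(\kappa(u,\zeta))=u$ and is biholomorphic, with inverse $z\mapsto(u,u^{1/d}\cdot z)$, $u=1/f(z)$. Finally, for $L\ge1$ let
\[
X_L=\{\zeta\in X:N(\zeta)<L\}.
\]
These sets are open and relatively compact in $X$ and exhaust $X$ as $L\to\infty$. If $z=t\cdot\zeta$ with $\zeta\in X$, then $\rho(h(z))=N(\zeta)^{-d}$, so
\begin{equation}\label{eq:rhoL}
\zeta\in X_L\iff\rho(h(z))>L^{-d}.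
\end{equation}
Staying in a compact part of $X$ and staying away from the directions in $Z$ are thus the same thing.

\section{Automorphisms with a prescribed jet}\label{sec:jets}

We build $F$ degree by degree. At each stage a homogeneous vector field must be realized as the leading term of an automorphism, and for this we decompose it into fields that are leading terms of explicit automorphisms.

\begin{lemma}\label{lem:span}
Let $k\ge2$. Every homogeneous polynomial vector field $Q$ of degree $k$ on $\mathbb{C}^2$ is a finite sum of fields $c\,l^kv$ and $c\,l^{k-1}\mu\,v$, where $c\in\mathbb{C}$, $l\ne0$ and $\mu$ are linear forms, $v\ne0$ is a vector with $l(v)=0$, and $\mu(v)=1$.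
\end{lemma}

\begin{proof}
The homogeneous polynomials of degree $n$ are spanned by $n$-th powers of linear forms: for distinct $\lambda_0,\dots,\lambda_n$ the coefficient matrix $\bigl(\binom ni\lambda_j^i\bigr)$ of the forms $(x+\lambda_jy)^n$ is a Vandermonde matrix with rescaled rows, hence invertible. Write $\operatorname{div}Q=\sum c_jl_j^{k-1}$ with $l_j\ne0$, and choose $0\ne v_j\in\ker l_j$ and $\mu_j$ with $\mu_j(v_j)=1$. Since
\[
\operatorname{div}(l_j^{k-1}\mu_jv_j)=(k-1)l_j^{k-2}l_j(v_j)\mu_j+l_j^{k-1}\mu_j(v_j)=l_j^{k-1},
\]
the field $P=(P_1,P_2)=Q-\sum c_jl_j^{k-1}\mu_jv_j$ has divergence zero. Put $G=\frac1{k+1}(yP_1-xP_2)$. Using $\partial_yP_2=-\partial_xP_1$ and Euler's identity,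
\[
(k+1)G_y=P_1+y\,\partial_yP_1+x\,\partial_xP_1=(k+1)P_1,\qquad -(k+1)G_x=P_2+x\,\partial_xP_2+y\,\partial_yP_2=(k+1)P_2 .
\]
So $P=(G_y,-G_x)$. Write $G$ as a linear combination of powers $l^{k+1}$. Each power contributes $(k+1)l^k\,(l_y,-l_x)$, and the nonzero vector $(l_y,-l_x)$ lies in $\ker l$.
\end{proof}

With $c,l,\mu,v$ as in the lemma, consider the \emph{shear} and the \emph{overshear}
\[
z\mapsto z+c\,l(z)^kv,\qquad z\mapsto z+\bigl(e^{c\,l(z)^{k-1}}-1\bigr)\mu(z)v .
\]
Both leave $l$ invariant. In the linear coordinates $(l,\mu)$ the first adds $c\,l^k$ to $\mu$ and the second multiplies $\mu$ by $e^{c\,l^{k-1}}$, so both are automorphisms, inverted by replacing $c$ with $-c$. They equal $\mathrm{id}+c\,l^kv$ and $\mathrm{id}+c\,l^{k-1}\mu v+O(|z|^{2k-1})$. If $Q_1,Q_2$ are homogeneous of degree $k$, then $Q_1(z+O(|z|^k))=Q_1(z)+O(|z|^{2k-1})$, so for every $n\le2k-1$ with $n>k$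
\begin{equation}\label{eq:add}
\bigl(\mathrm{id}+Q_1+O(|z|^n)\bigr)\circ\bigl(\mathrm{id}+Q_2+O(|z|^n)\bigr)=\mathrm{id}+Q_1+Q_2+O(|z|^n).
\end{equation}
Since $k+1\le2k-1$, Lemma~\ref{lem:span} and \eqref{eq:add} give for every $Q$ an automorphism $S_Q=\mathrm{id}+Q+O(|z|^{k+1})$.

\begin{proof}[Proof of Theorem~\ref{thm:existence}]
We construct automorphisms $G_k=M+O(|z|^k)$ for $k\ge2$, starting from $G_2=\mathrm{id}$. Given $G_k$, the maps $G_k^{\pm1}$ are Lipschitz near $0$, so $G_k^{-1}\circ M=G_k^{-1}\circ(G_k+O(|z|^k))=\mathrm{id}+O(|z|^k)$. Thus $G_k^{-1}\circ M=\mathrm{id}+Q+O(|z|^{k+1})$ with $Q$ homogeneous of degree $k$, and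
\[
G_{k+1}:=G_k\circ S_Q=G_k\circ\bigl(G_k^{-1}\circ M+O(|z|^{k+1})\bigr)=M+O(|z|^{k+1}).
\]
Take $F=G_m$.
\end{proof}

\begin{lemma}\label{lem:explicit}
The map $F$ of Theorem~\ref{thm:answer} is an automorphism that satisfies \eqref{eq:jet} for $f=x^3+y^3$, $\alpha=\beta=1$, $d=3$, $m=5$.
\end{lemma}

\begin{proof}
Since $l_j(1,\omega^{2j})=1-\omega^{3j}=0$, the maps $S_j$ are shears; $O_1$ and $O_2$ are overshears. Split the field $-\frac13fz=-\frac13(x^4+xy^3,\,x^3y+y^4)$ as
\[
-\tfrac13fz=\bigl(-\tfrac53xy^3,\,0\bigr)+\bigl(0,\,-\tfrac53x^3y\bigr)-\tfrac13\bigl(x^4-4xy^3,\;y^4-4x^3y\bigr).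
\]
The first two terms are the quartic terms of $O_1$ and $O_2$. For the third, expand $l_j^4=\sum_i\binom4ix^{4-i}(-y)^i\omega^{ij}$ and use that $\sum_j\omega^{nj}$ is $3$ if $3\mid n$ and $0$ otherwise. In $\sum_jl_j^4$ the terms $i=0,3$ survive and in $\sum_j\omega^{2j}l_j^4$ the terms $i=1,4$, which gives
\[
\sum_jl_j^4=3(x^4-4xy^3),\qquad\sum_j\omega^{2j}l_j^4=3(y^4-4x^3y).
\]
So the third term is $-\frac19\sum_jl_j^4(1,\omega^{2j})$, the sum of the quartic terms of the $S_j$. Each of the five maps is the identity plus its quartic term plus $O(|z|^7)$, so \eqref{eq:add} with $k=4$, $n=7$ gives $F=z-\frac13fz+O(|z|^7)$. Also $M=(1-f)^{1/3}z=z-\frac13fz+O(|z|^7)$, and $m=5$ satisfies \eqref{eq:m}.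
\end{proof}

\begin{remark}
Overshears cannot be avoided, and there is no conflict with Ueda's theorem. For $\alpha=\beta=1$, Euler's identity gives $\operatorname{div}(fz)=(d+2)f$, so \eqref{eq:jet} implies $\det DF=1-\frac{d+2}df+O(|z|^{d+1})$, which is not constant. The Jacobian determinant of a polynomial automorphism, in particular of a composition of shears, is a polynomial without zeros and hence constant.
\end{remark}

\section{Orbits that avoid the directions in $Z$}\label{sec:omega}

From now on $F$ is an automorphism that satisfies \eqref{eq:jet}. The symbol $O_L$ denotes a bound whose constant depends only on $F$ and $L$.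

\subsection{One step of the dynamics}

The error term in \eqref{eq:jet} has to be measured at the scale of the action. The next lemma does this; it is the only place where the bound \eqref{eq:m} on $m$ enters.

\begin{lemma}\label{lem:rescale}
For every $L\ge1$ there are $A_L>0$ and $t_L\in(0,1]$ such that for $0<|t|\le t_L$ and $\zeta\in\mathbb{C}^2$ with $N(\zeta)\le L$,
\[
F(t\cdot\zeta)=(\tau t)\cdot(\zeta+\varepsilon),\qquad\tau=\tau(t\cdot\zeta),\qquad|\varepsilon|\le A_L|t|^{d+1}.
\]
\end{lemma}

\begin{proof}
Let $z=t\cdot\zeta$, so $N(z)\le L|t|$. If $t_L$ is small, then $N(z)\le1$, $|\tau|\ge\frac12$, and $E=F(z)-M(z)$ satisfies $|E|\le C|z|^m$. From $|x|\le N^\alpha$ and $|y|\le N^\beta$ we get $|z|\le\sqrt2\,N(z)^{\min(\alpha,\beta)}$, so \eqref{eq:m} gives $|E|\le C'(L|t|)^{d+1+\max(\alpha,\beta)}$. The action is linear in the point, so $F(z)=(\tau t)\cdot\zeta+E=(\tau t)\cdot(\zeta+\varepsilon)$ with $\varepsilon=(\tau t)^{-1}\cdot E$, and $|\varepsilon|\le(2/|t|)^{\max(\alpha,\beta)}|E|$.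
\end{proof}

What matters is that the exponent $d+1$ exceeds $d$: along the orbits that we study, $|t|$ decays like $n^{-1/d}$, and $\sum n^{-(d+1)/d}$ converges. For $\alpha=\beta=1$ the bound $m\ge d+2$ cannot be lowered, since $F=\mathrm{id}$ satisfies $F=M+O(|z|^{d+1})$.

The first consequence holds in all directions, including those in $Z$. It is the only information about $F$ near $\{f=0\}$ that we shall have.

\begin{lemma}\label{lem:drift}
There are $C_0,r_0>0$ with $\operatorname{dist}\bigl(h(F(z)),h(z)\bigr)\le C_0N(z)^{d+1}$ for $0<N(z)<r_0$.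
\end{lemma}

\begin{proof}
Write $z=t\cdot\zeta$ with $t=N(z)$ and $N(\zeta)=1$. By Lemma~\ref{lem:rescale} and the invariance of $h$, we have $h(F(z))=h(\zeta+\varepsilon)$ and $h(z)=h(\zeta)$ with $|\varepsilon|\le A_1t^{d+1}$. For small $t$ the segment from $\zeta$ to $\zeta+\varepsilon$ lies in a fixed compact neighborhood of $\{N=1\}$ in $\mathbb{C}^2\setminus\{0\}$, on which the derivative of $h$ is bounded.
\end{proof}

Away from $Z$, the map $F$ is a perturbation of \eqref{eq:modelu}.

\begin{lemma}\label{lem:step}
For every $L\ge1$ there are $C_L,R'_L>0$ with the following properties.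
\begin{itemize}
\item[(a)] If $z\ne0$, $\rho(h(z))>L^{-d}$ and $u=1/f(z)$ satisfies $|u|>R'_L$, then $f(F(z))\ne0$ and $u'=1/f(F(z))$ satisfies $|u'-u-1|\le C_L|u|^{-1/d}$.
\item[(b)] If $z=\kappa(u,\zeta)$ with $u\in H_{R'_L}$ and $\zeta\in X_L$, then $F(z)=\kappa(u',\zeta')$ with $u'$ as in (a) and $|\zeta'-\zeta|\le C_L|u|^{-(d+1)/d}$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $t$ be any number with $t^d=1/u$ and write $z=t\cdot\zeta$. Then $\zeta\in X_L$ by \eqref{eq:rhoL}. For $R'_L$ large, Lemma~\ref{lem:rescale} applies with $|\varepsilon|=O_L(|u|^{-(d+1)/d})$. Since $f$ is Lipschitz near $\{N\le L\}$, we have $f(\zeta+\varepsilon)=1+\theta$ with $\theta=O_L(|u|^{-(d+1)/d})$. As $\tau^d=1-1/u$,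
\[
f(F(z))=\tau^dt^df(\zeta+\varepsilon)=\Bigl(1-\frac1u\Bigr)\frac1u\,(1+\theta)\ne0,
\]
and therefore
\[
u'=\Bigl(u+1+\frac1{u-1}\Bigr)(1+\theta)^{-1}=u+1+O(|u|^{-1})+O_L(|u\,\theta|)=u+1+O_L(|u|^{-1/d}).
\]

(b) Now take $t=u^{-1/d}$. For $R'_L$ large, (a) gives $\operatorname{Re}u'>0$, so $F(z)=\kappa(u',\zeta')$ with
\[
\zeta'=u'^{1/d}\cdot F(z)=\lambda\cdot(\zeta+\varepsilon),\qquad\lambda=u'^{1/d}\,\tau\,u^{-1/d},\qquad\lambda^d=\frac{u'}u\Bigl(1-\frac1u\Bigr)=(1+\theta)^{-1}.
\]
It remains to identify the root. Since $u$ and $u'$ lie in the right half plane, $u'^{1/d}u^{-1/d}=(u'/u)^{1/d}$, and this number tends to $1$ as $|u|\to\infty$, as does $\tau=(1-1/u)^{1/d}$. So for $R'_L$ large $\lambda$ is the root closest to $1$, namely $\lambda=(1+\theta)^{-1/d}=1+O(|\theta|)$. Since $\zeta$ is bounded, $|\zeta'-\zeta|=O_L(|\theta|+|\varepsilon|)$.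
\end{proof}

\subsection{Trapping}

To iterate Lemma~\ref{lem:step} we must keep $\zeta$ in a compact part of $X$. We allow it to move from $X_L$ into $X_{2L}$ and start so far to the right that the total drift cannot take it further. Put
\[
\eta_L(R)=C_{2L}\sum_{j\ge0}(R+j/2)^{-(d+1)/d},
\]
a decreasing function of $R>0$ that tends to $0$ as $R\to\infty$.

\begin{lemma}\label{lem:trap}
For every $L\ge1$ there is $R_L\ge R'_{2L}$ such that for $z=\kappa(u,\zeta)$ with $u\in H_{R_L}$, $\zeta\in X_L$, and all $n\ge k\ge0$,
\[
F^n(z)=\kappa(u_n,\zeta_n),\qquad\operatorname{Re}u_n\ge\operatorname{Re}u+\tfrac n2,\qquad\zeta_n\in X_{2L},\qquad|\zeta_n-\zeta_k|\le\eta_L(\operatorname{Re}u+\tfrac k2).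
\]
\end{lemma}

\begin{proof}
Let $\epsilon_0>0$ be the distance between the compact set $\{N\le L\}$ and the closed set $\{N\ge2L\}$. Choose $R_L\ge R'_{2L}$ with $C_{2L}R_L^{-1/d}\le\frac12$ and $\eta_L(R_L)<\epsilon_0$. Suppose that the first three assertions hold for all $j\le n$; this is true for $n=0$. Lemma~\ref{lem:step}, applied with $2L$, gives $F^{n+1}(z)=\kappa(u_{n+1},\zeta_{n+1})$ with $\operatorname{Re}u_{n+1}\ge\operatorname{Re}u_n+1-\frac12$, and
\[
|\zeta_{j+1}-\zeta_j|\le C_{2L}(\operatorname{Re}u+j/2)^{-(d+1)/d}\qquad(j\le n).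
\]
Summing from $j=0$ gives $|\zeta_{n+1}-\zeta|<\epsilon_0$, hence $N(\zeta_{n+1})<2L$. This completes the induction, and summing from $j=k$ gives the last estimate.
\end{proof}

Let $U_L=\kappa(H_{R_L}\times X_L)$, an open set that is nonempty for large $L$. The candidate for the Fatou component is
\[
\Omega=\bigl\{z\ne0:\ F^n(z)\to0\ \text{ and }\ \liminf_{n\to\infty}\rho(h(F^n(z)))>0\bigr\}.
\]
Since $F$ is a bijection that fixes $0$ and the conditions concern only the tail of the orbit, $F(\Omega)=\Omega$.

\begin{lemma}\label{lem:omega}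
We have $\Omega=\bigcup_{L\ge1}\bigcup_{n\ge0}F^{-n}(U_L)$; in particular $\Omega$ is open and nonempty. For every compact set $K\subset\Omega$ there are $L$ and $n_0$ with $F^{n_0}(K)\subset U_L$.
\end{lemma}

\begin{proof}
If $z\in U_L$, then Lemma~\ref{lem:trap} gives $N(F^n(z))=|u_n|^{-1/d}N(\zeta_n)\to0$, and $\rho(h(F^n(z)))>(2L)^{-d}$ by \eqref{eq:rhoL}. So $U_L\subset\Omega$, and $F^{-n}(U_L)\subset\Omega$ by invariance. Conversely, let $z\in\Omega$ and $z_n=F^n(z)$. There is $L$ with $\rho(h(z_n))>L^{-d}$ for large $n$. Then $u_n=1/f(z_n)$ is defined and $|u_n|\to\infty$, because $f(z_n)\to0$. Lemma~\ref{lem:step}(a) gives $u_{n+1}=u_n+1+o(1)$, hence $\operatorname{Re}u_n\to\infty$. So for large $n$ we have $z_n=\kappa(u_n,\zeta_n)$ with $u_n\in H_{R_L}$, and $\zeta_n\in X_L$ by \eqref{eq:rhoL}; that is, $z_n\in U_L$.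

A compact set $K\subset\Omega$ is covered by finitely many sets $F^{-n_i}(U_{L_i})$. Let $L=2\max L_i$. If $z\in F^{-n_i}(U_{L_i})$ and $n\ge n_i$, then $F^n(z)=\kappa(u_n,\zeta_n)$ with $\zeta_n\in X_{2L_i}\subset X_L$ and $\operatorname{Re}u_n>(n-n_i)/2$, by Lemma~\ref{lem:trap}. Take $n_0\ge\max n_i+2R_L$.
\end{proof}

For $z\in\Omega$ and large $n$ we write $(u_n,\zeta_n)=\kappa^{-1}(F^n(z))$.

\subsection{The invariant map $\Phi$}

The points $\zeta_n$ converge, but they are defined only where $\operatorname{Re}(1/f\circ F^n)>0$. As in Section~\ref{sub:hand} we therefore rescale by $n^{1/d}$ instead of $u_n^{1/d}$. The resulting maps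
\[
\Phi_n=n^{1/d}\cdot F^n\colon\mathbb{C}^2\to\mathbb{C}^2
\]
are entire, which will let us apply the maximum principle beyond $\Omega$. Note that $h\circ\Phi_n=h\circ F^n$.

\begin{proposition}\label{prop:Phi}
On $\Omega$ the maps $\Phi_n$ converge locally uniformly to a holomorphic map $\Phi\colon\Omega\to X$ with $\Phi\circ F=\Phi$. Moreover:
\begin{itemize}
\item[(a)] $F^n\to0$, $\operatorname{Re}u_n\to\infty$ and $\zeta_n\to\Phi$ locally uniformly on $\Omega$;
\item[(b)] $|\Phi(z)-\zeta|\le\eta_L(\operatorname{Re}u)$ for $z=\kappa(u,\zeta)\in U_L$;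
\item[(c)] $\Omega$ is connected;
\item[(d)] $h\circ\Phi\colon\Omega\to\mathbb{P}^1\setminus Z$ is not constant on any nonempty open subset of $\Omega$.
\end{itemize}
\end{proposition}

\begin{proof}
Let $K\subset\Omega$ be compact and $F^{n_0}(K)\subset U_L$. By Lemma~\ref{lem:trap}, for $n\ge k\ge n_0$ we have on $K$
\[
\operatorname{Re}u_n\ge\tfrac{n-n_0}2,\qquad\zeta_n\in X_{2L},\qquad|\zeta_n-\zeta_k|\le\eta_L\bigl(R_L+\tfrac{k-n_0}2\bigr).
\]
So $\zeta_n$ converges uniformly on $K$, with limit in the closed set $X$. By Lemma~\ref{lem:step}, $u_{n+1}-u_n\to1$ uniformly on $K$, and $u_{n_0}$ is bounded on $K$; averaging, $u_n/n\to1$ uniformly on $K$. Hence $\Phi_n=(n/u_n)^{1/d}\cdot\zeta_n$ converges uniformly on $K$ to the same limit $\Phi$, which is holomorphic, and $F^n=n^{-1/d}\cdot\Phi_n\to0$ uniformly on $K$. Letting $n\to\infty$ in $\Phi_n\circ F=\bigl(\frac n{n+1}\bigr)^{1/d}\cdot\Phi_{n+1}$ gives $\Phi\circ F=\Phi$. This proves (a), and (b) is Lemma~\ref{lem:trap} with $k=0$ and $n\to\infty$.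

(c) Let $z,w\in\Omega$. Since $X$ is connected, there is a connected, relatively compact open set $X'\subset X$ that contains $\Phi(z)$ and $\Phi(w)$: cover a path between them by finitely many small discs centered on it. Choose $L$ with $X'\subset X_L$. By (a), for large $n$ both $F^n(z)$ and $F^n(w)$ lie in the connected set $\kappa(H_{R_L}\times X')\subset U_L\subset\Omega$. Its image under $F^{-n}$ is connected, lies in $\Omega$, and contains $z$ and $w$.

(d) Since $h(X)=\mathbb{P}^1\setminus Z$ is infinite, there are $\zeta,\zeta'\in X$ with $h(\zeta)\ne h(\zeta')$. Both lie in some $X_L$, and (b) shows that $h(\Phi(\kappa(u,\zeta)))\to h(\zeta)$ and $h(\Phi(\kappa(u,\zeta')))\to h(\zeta')$ as $\operatorname{Re}u\to\infty$. So $h\circ\Phi$ is not constant on $\Omega$, and (d) follows from (c) and the identity theorem.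
\end{proof}

The maximum principle now shows that $\Omega$ has no holes that a holomorphic disc can detect. Let $\Delta$ be the unit disc in $\mathbb{C}$.

\begin{lemma}\label{lem:disc}
If $\gamma\colon\overline\Delta\to\mathbb{C}^2$ is continuous, holomorphic on $\Delta$, and $\gamma(\partial\Delta)\subset\Omega$, then $\gamma(\overline\Delta)\subset\Omega$.
\end{lemma}

\begin{proof}
On the compact set $\gamma(\partial\Delta)\subset\Omega$ the sequence $\Phi_n$ is uniformly Cauchy and $f\circ\Phi_n\to1$ uniformly. By the maximum principle, applied to the components of $(\Phi_n-\Phi_k)\circ\gamma$ and to $f\circ\Phi_n\circ\gamma-1$, the same holds on $\gamma(\overline\Delta)$. So for $q\in\gamma(\overline\Delta)$ the points $\Phi_n(q)$ converge to some $\zeta\in X$. Then $q\ne0$, because $\Phi_n(0)=0\notin X$; further $F^n(q)=n^{-1/d}\cdot\Phi_n(q)\to0$ and $\rho(h(F^n(q)))=\rho(h(\Phi_n(q)))\to N(\zeta)^{-d}>0$. Hence $q\in\Omega$.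
\end{proof}

\section{The set $\Omega$ is a Fatou component}\label{sec:component}

By Proposition~\ref{prop:Phi}, $\Omega$ is a connected subset of the Fatou set. Let $V$ be the Fatou component that contains it.

\begin{lemma}\label{lem:V}
We have $F^n\to0$ locally uniformly on $V$, $0\in\partial V$ and $F(V)=V$. Thus $V$ is invariant, attracting and non-recurrent.
\end{lemma}

\begin{proof}
Let $V'$ be the set of points of $V$ near which $F^n\to0$ uniformly. It is open and contains $\Omega$. Let $q\in V\cap\overline{V'}$ and let $D\subset V$ be a ball about $q$ on which the iterates are normal. Since $F^n\to0$ on the nonempty open set $D\cap V'$, no subsequence diverges to infinity on $D$, and by the identity theorem every limit map on $D$ is $0$. So every subsequence has a further subsequence that tends to $0$ locally uniformly on $D$, whence $F^n\to0$ locally uniformly on $D$ and $q\in V'$. Thus $V'$ is open and closed in $V$, and $V'=V$.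

If $0$ were in $V$, the Cauchy estimates would give $D(F^n)_0\to0$, whereas $D(F^n)_0=\mathrm{id}$. Since $0$ is a limit of orbits in $\Omega$, it lies in $\overline V\setminus V=\partial V$. If the iterates are normal on $D$, then they are normal on $F(D)$ and $F^{-1}(D)$, because $F^n=F^{n+1}\circ F^{-1}=F^{n-1}\circ F$. So the homeomorphism $F$ permutes the Fatou components, and $F(\Omega)=\Omega$ gives $F(V)=V$. Finally $\omega_F(V)=\{0\}$ is disjoint from $V$.
\end{proof}

On $V$ we know only that $F^n\to0$, with no rate, and then Lemma~\ref{lem:drift} does not imply that the directions $h\circ F^n$ converge. They do converge where $N(F^n)\le n^{-c}$ with $c>\frac1{d+1}$. On $\Omega$ the exponent is $\frac1d$, so there is room to spare. The idea is that the exponent is a limit of functions with the sub-mean value property, which prevents it from jumping at a boundary point of $\Omega$ that can be touched by a ball from inside.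

For $n\ge2$ let
\[
v_n=\frac{\log N(F^n)}{\log n}\quad\text{on }V,
\]
so that $N(F^n)=n^{v_n}$. These functions are finite and continuous, since $0\notin F^n(V)=V$. We use three properties.
\begin{itemize}
\item[(V1)] On each compact subset of $V$, $v_n\le0$ for large $n$, because $F^n\to0$ uniformly there.
\item[(V2)] On each compact subset of $\Omega$, $v_n\to-\frac1d$ uniformly. Indeed $v_n=-\frac1d+\log N(\Phi_n)/\log n$, and $N(\Phi_n)\to N(\Phi)$ uniformly, where $N(\Phi)$ is continuous and positive.
\item[(V3)] If $\overline{B(z,r)}\subset V$, then $v_n(z)$ is at most the mean of $v_n$ over $B(z,r)$. To see this, recall that $\log|g(0)|\le\frac1{2\pi}\int_0^{2\pi}\log|g(e^{i\vartheta})|\,d\vartheta$ for $g$ holomorphic near $\overline\Delta$. Write $F^n=(g_1,g_2)$, so that $\log N(F^n)=\max(\frac1\alpha\log|g_1|,\frac1\beta\log|g_2|)$. Applying the inequality to $g_1$ and $g_2$ on the disc $\{z+\lambda w:|\lambda|\le1\}$ gives $v_n(z)\le\frac1{2\pi}\int_0^{2\pi}v_n(z+e^{i\vartheta}w)\,d\vartheta$ for $|w|<r$. Average over $w\in B(0,r)$ and use that $w\mapsto e^{i\vartheta}w$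 preserves the ball and its volume.
\end{itemize}

\begin{lemma}\label{lem:rate}
Let $q\in V$ lie on the boundary of a ball $B(g,s)\subset\Omega$. Then there are a ball $D\subset V$ centered at $q$ and $c>\frac1{d+1}$ such that $N(F^n)\le n^{-c}$ on $D$ for all large $n$.
\end{lemma}

\begin{proof}
Fix $r_1\in(0,s)$ with $\overline{B(q,r_1)}\subset V$, and for $0<r\le r_1$ let
\[
a(r)=\limsup_{n\to\infty}\ \sup_{B(q,r)}v_n .
\]
By (V1), $a(r)\le0$; by (V2), $a(r)\ge-\frac1d$, since $B(q,r)$ meets $\Omega$. We show that passing from $r$ to $r/8$ shrinks $a(r)+\frac1d$ by a fixed factor.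

Let $\nu=(g-q)/s$ be the unit vector pointing into the ball and let $K$ be the closed ball of radius $r/8$ about $q+\frac r4\nu$. The center of $K$ has distance $s-\frac r4$ from $g$, so $K$ is a compact subset of $B(g,s)\subset\Omega$. If $z\in B(q,r/8)$, then the points of $K$ have distance less than $\frac r8+\frac r4+\frac r8$ from $z$, so $K\subset B(z,r/2)$, and $\overline{B(z,r/2)}\subset B(q,r)$. In real dimension four, $K$ occupies the fraction $\lambda=4^{-4}$ of the volume of $B(z,r/2)$. By (V3),
\[
v_n(z)\le\lambda\max_Kv_n+(1-\lambda)\sup_{B(q,r)}v_n .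
\]
Take the supremum over $z\in B(q,r/8)$ and let $n\to\infty$. By (V2), $a(r/8)\le-\frac\lambda d+(1-\lambda)a(r)$, that is,
\[
a(r/8)+\tfrac1d\le(1-\lambda)\bigl(a(r)+\tfrac1d\bigr).
\]
Hence $a(8^{-k}r_1)+\frac1d\le(1-\lambda)^k\frac1d$. For $k$ large this gives $a(8^{-k}r_1)<-\frac1{d+1}$. Take $D=B(q,8^{-k}r_1)$ and any $c$ with $a(8^{-k}r_1)<-c<-\frac1{d+1}$.
\end{proof}

\begin{proposition}\label{prop:key}
$V=\Omega$.
\end{proposition}

\begin{proof}
Suppose that $V\ne\Omega$.

\emph{A boundary point touched by a ball.} Since $V$ is connected and $\Omega$ is open and nonempty, there is $q_0\in V\cap\partial\Omega$. Choose $r$ with $B(q_0,2r)\subset V$ and $g\in\Omega$ with $|g-q_0|<r$. Let $q$ be a point of the closed set $\mathbb{C}^2\setminus\Omega$ nearest to $g$, and $s=|q-g|>0$. Then $B(g,s)\subset\Omega$, and $s\le|q_0-g|<r$ shows that $q\in B(q_0,2r)\subset V$. Let $D$ and $c$ be as in Lemma~\ref{lem:rate}. We shall show that $q\in\Omega$, which is a contradiction.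

\emph{The directions converge on $D$.} By Lemma~\ref{lem:drift}, for large $n$
\[
\operatorname{dist}(h\circ F^{n+1},h\circ F^n)\le C_0\,n^{-c(d+1)}\quad\text{on }D,
\]
and $c(d+1)>1$. So $h\circ F^n$ converges uniformly on $D$ to a continuous map $\varphi\colon D\to\mathbb{P}^1$. It is holomorphic: near a given point of $D$, the maps $h\circ F^n$ with $n$ large take values in a compact part of an affine chart, where a uniform limit of holomorphic functions is holomorphic. On $D\cap\Omega$ we have $\varphi=\lim h\circ\Phi_n=h\circ\Phi$. If $z\in D$ and $\varphi(z)\notin Z$, then $F^n(z)\to0$ and $\rho(h(F^n(z)))\to\rho(\varphi(z))>0$, so $z\in\Omega$. Thus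
\[
D\setminus\Omega\subset\varphi^{-1}(Z).
\]

\emph{The exceptional set is too thin.} Since $Z$ is finite, there is a ball $D'\subset D$ about $q$ such that $\varphi(D')$ lies in an affine chart $\chi$ of $\mathbb{P}^1$ and contains no point of $Z$ other than possibly $\varphi(q)$. The holomorphic function $a=\chi\circ\varphi-\chi(\varphi(q))$ on $D'$ satisfies $D'\setminus\Omega\subset\{a=0\}$. It does not vanish identically, because $h\circ\Phi$ is not constant on the nonempty open set $D'\cap\Omega$, by Proposition~\ref{prop:Phi}(d). Pick $z'\in D'$ with $a(z')\ne0$ and let $\ell$ be the complex line through $q$ and $z'$. The zeros of $a$ on the disc $\ell\cap D'$ are isolated, so a small circle in $\ell$ centered at $q$ contains none of them and lies in $\Omega$. By Lemma~\ref{lem:disc}, $q\in\Omega$.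
\end{proof}

\section{The translation coordinate}\label{sec:coordinate}

We now have an invariant holomorphic map $\Phi\colon V=\Omega\to X$. It remains to find $\sigma\colon V\to\mathbb{C}$ with $\sigma\circ F=\sigma+1$ that maps each fiber of $\Phi$ bijectively onto $\mathbb{C}$. The estimates of Section~\ref{sec:omega} are uniform only over compact parts of $X$, so we construct $\sigma$ over small discs and then glue.

\begin{proposition}\label{prop:local}
Let $\chi$ be a holomorphic chart of $X$ whose image contains $\{|\chi|\le3\}$, and let $Y=\{|\chi|<1\}$. There is a holomorphic function $\sigma_Y$ on $\Phi^{-1}(Y)$ with $\sigma_Y\circ F=\sigma_Y+1$ such that $(\sigma_Y,\Phi)\colon\Phi^{-1}(Y)\to\mathbb{C}\times Y$ is biholomorphic.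
\end{proposition}

We use Rouch\'e's theorem in the following form: if $g_1,g_2$ are continuous on a closed disc, holomorphic inside, and $|g_1-g_2|<|g_2|$ on the boundary circle, then they have the same number of zeros inside. We also use that a bijective holomorphic map between complex manifolds of the same dimension is biholomorphic.

\begin{proof}
\emph{Step 1: straightening the fibers.} In the coordinates $(u,\zeta)$ the map $F$ moves both variables. We replace $\zeta$ by the invariant quantity $\Phi$. Let $Y'=\{|\chi|<2\}$ and $Y''=\{|\chi|<3\}$, and fix $L$ with $\overline{Y''}\subset X_L$. Choose $\epsilon>0$ smaller than the distance from $\overline Y$ to $X\setminus Y'$ and the distance from $\overline{Y'}$ to $X\setminus Y''$, and so small that $|\chi(\xi)-\chi(\zeta)|<1$ whenever $\xi,\zeta\in\overline{Y''}$ and $|\xi-\zeta|<\epsilon$. Let $R\ge R_L$ satisfy $\eta_L(R)<\epsilon$; we may enlarge $R$ later. For $z=\kappa(u,\zeta)$ with $u\in H_R$, $\zeta\in X_L$ and $F(z)=\kappa(u',\zeta')$, Proposition~\ref{prop:Phi}(b) and Lemma~\ref{lem:trap} give $|\Phi(z)-\zeta|<\epsilon$,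 $|\zeta'-\zeta|<\epsilon$ and $\operatorname{Re}u'\ge\operatorname{Re}u+\frac12$. Consequently:
\begin{itemize}
\item[(a)] if $\Phi(z)\in Y$, then $\zeta\in Y'$;
\item[(b)] if $\zeta\in\overline{Y'}$, then $\Phi(z)\in Y''$ and $|\chi(\Phi(z))-\chi(\zeta)|<1$;
\item[(c)] if $\zeta\in Y'$, then $\zeta'\in Y''\subset X_L$.
\end{itemize}
For $R'\ge R$ let $T_{R'}$ be the open set $\kappa(H_{R'}\times X_L)\cap\Phi^{-1}(Y)$. By (a), (c) and $\Phi\circ F=\Phi$ we have $F(T_{R'})\subset T_{R'}$. We claim that $(1/f,\Phi)\colon T_R\to H_R\times Y$ is bijective. Fix $(u,\xi)\in H_R\times Y$. By (a), all solutions $\zeta\in X_L$ of $\Phi(\kappa(u,\zeta))=\xi$ lie in $Y'$. On the circle $|\chi(\zeta)|=2$, (b) gives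
\[
|\chi(\Phi(\kappa(u,\zeta)))-\chi(\zeta)|<1<|\chi(\zeta)-\chi(\xi)|,
\]
so by Rouch\'e's theorem $\chi(\Phi(\kappa(u,\zeta)))-\chi(\xi)$ has as many zeros in $Y'$ as $\chi(\zeta)-\chi(\xi)$, namely one. Hence $(1/f,\Phi)$ is a biholomorphism, which maps $T_{2R}$ onto $H_{2R}\times Y$. In the coordinates $(u,\xi)$ on $T_R$,
\[
F(u,\xi)=(u+1+b(u,\xi),\,\xi),
\]
where $b$ is holomorphic on $H_R\times Y$ and $|b|\le C_{2L}|u|^{-1/d}$ by Lemma~\ref{lem:step}. If $\operatorname{Re}u>2R$, then the disc of radius $\frac12\operatorname{Re}u$ about $u$ lies in $H_{\operatorname{Re}u/2}\subset H_R$, and the Cauchy estimate gives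
\[
|\partial_ub(u,\xi)|\le C_1(\operatorname{Re}u)^{-1-1/d},\qquad C_1=2^{1+1/d}C_{2L}.
\]
The constant $C_1$ does not depend on $R$.

\emph{Step 2: the coordinate on $T_{2R}$.} Write $F^n(u,\xi)=(u_n(u,\xi),\xi)$, so $\operatorname{Re}u_n\ge\operatorname{Re}u+\frac n2$. The natural candidate $\lim(u_n-n)$ need not exist: already for \eqref{eq:modelu}, $u_n-n=u_0+\sum_{j<n}\frac1{u_j-1}$ grows like $\log n$. But $\partial_ub$ decays faster than $b$, so differences of two orbits in one fiber converge. For $u,\tilde u\in H_{2R}$ let $\delta_n=u_n(u,\xi)-u_n(\tilde u,\xi)$. Both points lie in the convex set $H_{2R+n/2}$, so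
\[
|\delta_{n+1}-\delta_n|=|b(u_n(u,\xi),\xi)-b(u_n(\tilde u,\xi),\xi)|\le c_n|\delta_n|,\qquad c_n=C_1\bigl(2R+\tfrac n2\bigr)^{-1-1/d}.
\]
Hence $|\delta_n|\le|\delta_0|P_n$ with $P_n=\prod_{j<n}(1+c_j)$, and $|\delta_{n+1}-\delta_n|\le|\delta_0|c_nP_n=|\delta_0|(P_{n+1}-P_n)$. Since $\sum c_n\to0$ as $R\to\infty$, we can enlarge $R$ so that $\lim P_n\le\frac32$. Then $\delta_n$ converges, locally uniformly in $(u,\tilde u,\xi)$, and $|\lim\delta_n-\delta_0|\le\frac12|\delta_0|$. With the base point $u_*=2R+1$, the function
\[
\sigma_Y(u,\xi)=\lim_{n\to\infty}\bigl(u_n(u,\xi)-u_n(u_*,\xi)\bigr)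
\]
is therefore holomorphic on $H_{2R}\times Y$, vanishes for $u=u_*$, and satisfies
\begin{equation}\label{eq:lip}
\bigl|\sigma_Y(u,\xi)-\sigma_Y(\tilde u,\xi)-(u-\tilde u)\bigr|\le\tfrac12|u-\tilde u|.
\end{equation}
In particular $\sigma_Y(\cdot,\xi)$ is injective. Moreover
\[
\sigma_Y(F(u,\xi))=\lim\bigl(u_{n+1}(u,\xi)-u_{n+1}(u_*,\xi)\bigr)+\lim\bigl(u_{n+1}(u_*,\xi)-u_n(u_*,\xi)\bigr)=\sigma_Y(u,\xi)+1 .
\]

\emph{Step 3: extension to $\Phi^{-1}(Y)$.} Let $K\subset\Phi^{-1}(Y)$ be compact. By Proposition~\ref{prop:Phi}(a), uniformly on $K$, $\operatorname{Re}u_n\to\infty$ and $\zeta_n\to\Phi$, where $\Phi(K)$ is a compact subset of the open set $X_L$. Together with $\Phi\circ F^n=\Phi$ this gives $F^n(K)\subset T_{2R}$ for large $n$. Define $\sigma_Y(z)=\sigma_Y(F^n(z))-n$ for large $n$. By the functional equation on $T_{2R}$, this does not depend on $n$ and extends the function of Step~2; it is holomorphic on $\Phi^{-1}(Y)$ and satisfies $\sigma_Y\circ F=\sigma_Y+1$ there.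

The map $(\sigma_Y,\Phi)$ is injective. If $z$ and $w$ have the same image, then for large $n$ the points $F^n(z),F^n(w)\in T_{2R}$ have the same values of $\Phi$ and $\sigma_Y$, so they coincide by Step~2, and $z=w$.

It is also surjective; here the half plane becomes $\mathbb{C}$. Let $(s,\xi)\in\mathbb{C}\times Y$, $r=2|s|+1$ and $u^\circ=u_n(u_*,\xi)$, so that $\sigma_Y(u^\circ,\xi)=n$. For large $n$ the closed disc of radius $r$ about $u^\circ$ lies in $H_{2R}$. On its boundary, \eqref{eq:lip} gives
\[
\bigl|(\sigma_Y(u,\xi)-n-s)-(u-u^\circ-s)\bigr|\le\tfrac r2<r-|s|\le|u-u^\circ-s|.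
\]
Since $u-u^\circ-s$ has a zero in the disc, Rouch\'e's theorem yields $u$ with $\sigma_Y(u,\xi)=n+s$. If $p\in T_{2R}$ is the point with coordinates $(u,\xi)$, then $F^{-n}(p)\in\Omega$ is mapped to $(s,\xi)$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:structure}]
The statement on $X$ is Lemma~\ref{lem:X}, and the dynamical properties of $V$ are in Lemma~\ref{lem:V}. By Proposition~\ref{prop:key}, $\Phi$ is defined on $V$. Cover $X$ by discs $Y_i$ as in Proposition~\ref{prop:local} and write $\sigma_i=\sigma_{Y_i}$. For $\xi\in Y_i\cap Y_j$ the change of coordinate from $\sigma_j$ to $\sigma_i$ on the fiber $\Phi^{-1}(\xi)$ is a holomorphic bijection of $\mathbb{C}$, hence of the form $s\mapsto As+B$. It commutes with $s\mapsto s+1$, which forces $A=1$. So $\sigma_i-\sigma_j=B_{ij}\circ\Phi$ over $Y_i\cap Y_j$, where $B_{ij}(\xi)=\sigma_i\bigl((\sigma_j,\Phi)^{-1}(0,\xi)\bigr)$ is holomorphic, and $B_{ij}+B_{jk}=B_{ik}$ on triple intersections. On a noncompact connected Riemann surface $H^1(X,\mathcal{O})=0$, which means that every such cocycle splits: $B_{ij}=b_i-b_j$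 with $b_i$ holomorphic on $Y_i$. Then the functions $\sigma_i-b_i\circ\Phi$ agree on overlaps and define a holomorphic function $\sigma$ on $V$ with $\sigma\circ F=\sigma+1$. Over $Y_i$ the map $(\sigma,\Phi)$ is the composition of $(\sigma_i,\Phi)$ with the automorphism $(s,\xi)\mapsto(s-b_i(\xi),\xi)$ of $\mathbb{C}\times Y_i$. Hence $(\sigma,\Phi)\colon V\to\mathbb{C}\times X$ is biholomorphic and conjugates $F|_V$ to $(s,\xi)\mapsto(s+1,\xi)$.
\end{proof}

\section{Distinguishing the components}\label{sec:examples}

Recall Picard's theorem: a holomorphic map $\mathbb{C}\to\mathbb{P}^1$ that omits three points is constant. It follows that $X$ is hyperbolic as soon as $Z$ has at least three points. For by the uniformization theorem the universal covering of the noncompact surface $X$ is $\mathbb{C}$ or the disc, and a covering $\mathbb{C}\to X$ followed by $h$ would map $\mathbb{C}$ onto $\mathbb{P}^1\setminus Z$.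

\begin{proof}[Proof of Theorem~\ref{thm:answer}]
The polynomial $f=x^3+y^3$ has three distinct linear factors, so it is not a proper power and $Z$ has three points. By Lemma~\ref{lem:explicit} and Theorem~\ref{thm:structure}, $F$ has a non-recurrent attracting invariant Fatou component $V\cong\mathbb{C}\times X$, and $h\circ\Phi\colon V\to\mathbb{P}^1\setminus Z$ is holomorphic and not constant. If $V$ were biholomorphic to $\mathbb{C}^2$ or $\mathbb{C}\times\mathbb{C}^*$, there would be a holomorphic surjection $\mathbb{C}^2\to V$, in the second case through $(z,w)\mapsto(z,e^w)$. Composing with $h\circ\Phi$ would give a nonconstant holomorphic map $\mathbb{C}^2\to\mathbb{P}^1\setminus Z$. By Picard's theorem such a map is constant on every complex line, and any two points lie on a line, so it is constant. This is a contradiction.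
\end{proof}

The negative answer itself uses only the map $h\circ\Phi$ and the equality $V=\Omega$; Section~\ref{sec:coordinate} is needed only to identify $V$.

\begin{proof}[Proof of Corollary~\ref{cor:many}(i)]
Take $f=y^2-x^{r+1}$. It is weighted homogeneous for the coprime weights $(\alpha,\beta)=(2,r+1)$ with $d=2(r+1)$ if $r$ is even, and for $(\alpha,\beta)=(1,\frac{r+1}2)$ with $d=r+1$ if $r$ is odd. It is not a proper power: comparing degrees in $y$, we would have $f=c\,(a(x)y+b(x))^2$ with $ca^2=1$ and $2cab=0$, so $b=0$, which contradicts $cb^2=-x^{r+1}$. Theorems~\ref{thm:structure} and \ref{thm:existence} give a component $V\cong\mathbb{C}\times X$ with $X=\{y^2=x^{r+1}+1\}$ connected, and $\pi_1(V)\cong\pi_1(X)$. The projection $(x,y)\mapsto x$ is a two-sheeted covering over the complement of the $r+1$ roots of $x^{r+1}+1$, which has Euler characteristic $-r$, and it has one point over each root. So $X$ has Euler characteristic $-2r+(r+1)=1-r$. A smooth connected affine curve is a compact surface with a nonempty finite set removed; it is homotopy equivalent to a wedge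 of circles, and a wedge of $k$ circles has Euler characteristic $1-k$ and free fundamental group of rank $k$. Here $k=r$.
\end{proof}

For $r=0$ the coordinate $y$ identifies $X$ with $\mathbb{C}$, and for $r=1$ the function $y-x$ identifies $X=\{(y-x)(y+x)=1\}$ with $\mathbb{C}^*$; we recover the two domains in the question. For $r\ge2$ the components are homeomorphic neither to these nor to one another, since the rank of a free group is determined by the group.

For part (ii) the topology is fixed and the complex structure varies. We first cancel the factor $\mathbb{C}$.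

\begin{lemma}\label{lem:cancel}
If $X_1,X_2$ are hyperbolic Riemann surfaces and $\mathbb{C}\times X_1\cong\mathbb{C}\times X_2$, then $X_1\cong X_2$.
\end{lemma}

\begin{proof}
Let $\Theta=(\Theta_1,\Theta_2)$ be the biholomorphism. For $\xi\in X_1$ the map $\Theta_2(\cdot,\xi)\colon\mathbb{C}\to X_2$ lifts to the universal covering of $X_2$, a disc, so it is constant by Liouville's theorem. Thus $\Theta_2(s,\xi)=\theta(\xi)$ with $\theta(\xi)=\Theta_2(0,\xi)$ holomorphic. In the same way the second component of $\Theta^{-1}(s',\xi')$ is $\theta'(\xi')$ with $\theta'$ holomorphic. The second components of $\Theta^{-1}\circ\Theta=\mathrm{id}$ and $\Theta\circ\Theta^{-1}=\mathrm{id}$ show that $\theta'$ is the inverse of $\theta$.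
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:many}(ii)]
For $c\in\mathbb{C}\setminus\{0,1\}$ let $f_c=xy(x-y)(x-cy)$, with $\alpha=\beta=1$ and $d=4$, and let $X^c=\{f_c=1\}$. The four linear factors are distinct, so $f_c$ is not a proper power, $Z$ has four points, and $X^c$ is hyperbolic. By Theorems~\ref{thm:structure} and \ref{thm:existence} every $\mathbb{C}\times X^c$ occurs as a component. By Lemma~\ref{lem:cancel} it suffices to show that for each $c$ only finitely many $X^{c'}$ are biholomorphic to $X^c$; then the uncountable parameter set splits into finite classes, of which there must be uncountably many.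

\emph{Compactification.} Let $\overline{X^c}=\{w^4=f_c(x,y)\}\subset\mathbb{P}^2$. At a singular point we would have $w=0$ and $\partial_xf_c=\partial_yf_c=0$, and the latter forces $x=y=0$ because $f_c$ has no multiple factor. So $\overline{X^c}$ is a smooth plane quartic, of genus $\frac{(4-1)(4-2)}2=3$, and $X^c=\overline{X^c}\cap\{w\ne0\}$ is the complement of four points. A biholomorphism $\theta\colon X^{c'}\to X^c$ extends to the compactifications. Indeed, choose disjoint coordinate discs about the four missing points of $\overline{X^c}$; their complement is a compact subset of $X^c$, whose preimage under $\theta$ is compact. So $\theta$ maps a small punctured disc about a missing point of $\overline{X^{c'}}$ into the union of the four discs, and by connectedness into one of them, where it is bounded and extends holomorphically. The same holds for $\theta^{-1}$, and the extensions are inverse to each other by continuity.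

\emph{Recovering the parameter.} The automorphism $[x:y:w]\mapsto[x:y:iw]$ generates a cyclic subgroup $\Gamma_{c'}\subset\operatorname{Aut}(\overline{X^{c'}})$ of order $4$. Its orbits are the fibers of $[x:y:w]\mapsto[x:y]$, so the quotient is $\mathbb{P}^1$, and in the coordinate $x/y$ the branch set, over which the fibers have fewer than four points, is $\{0,1,\infty,c'\}$. An isomorphism $\overline{X^{c'}}\cong\overline{X^c}$ carries $\Gamma_{c'}$ to a subgroup $\Gamma$ of $\operatorname{Aut}(\overline{X^c})$ and induces an isomorphism of the quotients that matches the branch sets. If $c'$ and $c''$ lead to the same $\Gamma$, then a M\"obius transformation maps $\{0,1,\infty,c'\}$ onto $\{0,1,\infty,c''\}$. Such a transformation is determined by the three points that it sends to $0,1,\infty$, so for given $c'$ there are at most $24$ possibilities for $c''$. The automorphism group of a compact Riemann surface of genus at least $2$ is finite, so there are only finitely many $\Gamma$, and hence only finitely many $c'$ with $X^{c'}\cong X^c$.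
\end{proof}

\begin{thebibliography}{9}

\bibitem{Reppekus}
Josias Reppekus, \emph{Punctured parabolic cylinders in automorphisms of $\mathbb{C}^{2}$}, arXiv:1909.00765 (2019).

\end{thebibliography}
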